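\title{A 1-factorization of the hypercube with an almost spanning cycle in every pair of factors}

\begin{abstract}
A 1-factorization of the hypercube $Q_d$ is a partition of its edges into $d$ perfect matchings. For $d>2$, parity prevents all pairwise unions of these matchings from being Hamilton cycles. We show that they can all be nearly Hamiltonian: for every $\delta\in(0,\frac12)$ and all large $d$ there is a 1-factorization of $Q_d$ in which the union of any two matchings contains a cycle through all but an $O_\delta(d^{-1/2+\delta})$ fraction of the vertices. We first build a 1-factorization in which, for each pair of matchings, almost every vertex lies on a cycle of polynomial length, and then merge these cycles by interchanging colors on well-separated two-colored 4-cycles, arranged so that for every pair the mergings form a tree.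
\end{abstract}

\section{Introduction}

The hypercube $Q_d$, $d\ge2$, has as vertices the subsets of $[d]=\{1,\dots,d\}$, two subsets being adjacent if they differ in exactly one element. It has $2^d$ vertices and is $d$-regular. A \emph{1-factorization} of a graph is a partition of its edge set into perfect matchings; a 1-factorization of $Q_d$ consists of exactly $d$ matchings $M_1,\dots,M_d$. For $i\ne j$ every vertex meets one edge of $M_i$ and one edge of $M_j$, so $M_i\cup M_j$ is a disjoint union of even cycles covering all vertices.

How long can these cycles be? If $M_t$ consists of the edges that change the element $t$, all of them have length 4, the least possible. At the other extreme, a 1-factorization is \emph{perfect} if every union $M_i\cup M_j$ is a Hamilton cycle. For $d=2$ the two extremes coincide. For $d>2$ there is no perfect 1-factorization, and the reason is parity. Let $X$ be the set of vertices of even size and regard $M_i$ as a bijection $\varphi_i$ from $X$ to the remaining vertices. The cycles of the permutation $\varphi_j^{-1}\varphi_i$ of $X$ correspond to the cycles of $M_i\cup M_j$; since $|X|=2^{d-1}$ is even, its sign is $(-1)^{c_{ij}}$, where $c_{ij}$ is the number of these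 cycles. With $\epsilon_i$ the sign of $\varphi_1^{-1}\varphi_i$, the identity $\varphi_j^{-1}\varphi_i=(\varphi_1^{-1}\varphi_j)^{-1}(\varphi_1^{-1}\varphi_i)$ gives $(-1)^{c_{ij}}=\epsilon_i\epsilon_j$. So $c_{ij}=1$ requires $\epsilon_i\neq\epsilon_j$, and at most $\lfloor d^2/4\rfloor$ pairs can form a Hamilton cycle. This is less than $\binom d2$ for $d>2$. It is known that the bound $\lfloor d^2/4\rfloor$ is attained for all $d$ except possibly $d=6$.

Parity restricts the number of cycles of $M_i\cup M_j$ and says nothing about their lengths: an even number of cycles may be one very long cycle and one 4-cycle. This suggests the following approximate version of perfection, asked for in \cite{Behague}.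

\begin{quote}
\textbf{Question.} Are there a function $\varepsilon(d)\to0$ and, for every sufficiently large $d$, a 1-factorization $\{M_i\}_{i=1}^d$ of $Q_d$ such that for all $i\ne j$ the union $M_i\cup M_j$ contains a cycle of length at least $(1-\varepsilon(d))2^d$?
\end{quote}

With the parity obstruction out of the way one would guess that the answer is yes. The difficulty is that $\binom d2$ conditions are imposed on only $d$ matchings, so that every change made for the sake of one pair affects many others. We prove that the answer is yes, with $\varepsilon(d)$ polynomially small.

\begin{theorem}\label{thm:main}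
For every $\delta\in(0,\frac12)$ there are constants $C_\delta,d_\delta$ such that for every $d\ge d_\delta$ the cube $Q_d$ has a 1-factorization $\{M'_i\}_{i=1}^d$ in which, for all $i\ne j$, the union $M'_i\cup M'_j$ contains a cycle of length at least $(1-C_\delta d^{-1/2+\delta})\,2^d$.
\end{theorem}

Taking $\delta=\frac14$ answers the question. Section~\ref{sec:switch} introduces the operation that merges cycles and ends with the plan of the construction. Sections~\ref{sec:blocks}--\ref{sec:initial} build an initial 1-factorization with cycles of polynomial length, Section~\ref{sec:wires} chooses the mergings, and Section~\ref{sec:tree} shows that they work for all pairs at once.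

\section{Switches}\label{sec:switch}

We identify the vertices of $Q_d$ with vectors $x\in\mathbb F_2^d$. The edge $\{x,x+e_t\}$, where $e_t$ is a unit vector, has \emph{direction} $t$. We write $|x|$ for the number of nonzero coordinates, $x_I$ for the restriction of $x$ to $I\subseteq[d]$, and $\operatorname{dist}$ for the Hamming distance, between vertices and between sets of vertices. Let $\langle I\rangle$ be the span of $\{e_t:t\in I\}$ and $\langle p,q\rangle=\langle\{p,q\}\rangle$; a coset $x+\langle I\rangle$ is the vertex set of a subcube of dimension $|I|$. For a statement $P$, let $[P]$ be 1 if $P$ holds and 0 otherwise. Logarithms are to base 2.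

A 1-factorization of $Q_d$ is the same as a proper coloring of the edges with colors $1,\dots,d$, the matching $M_t$ being the class of color $t$. A \emph{$(p,q)$-cycle} is a component of $M_p\cup M_q$. An edge is \emph{standard} if its color equals its direction. A \emph{pair} $ij$ is always written with $i<j$.

Given a coloring, a \emph{switch} of \emph{type} $\{a,b\}$ is a 4-cycle whose edges are colored alternately $a$ and $b$. To \emph{apply} it is to interchange the two colors on its four edges. Each of its vertices still sees one edge of color $a$ and one of color $b$, so the coloring stays proper.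

\begin{example}\label{ex:Q3}
Color $Q_3$ standardly and write vertices as $x_1x_2x_3$. The $(1,2)$-cycles are the faces $x_3=0$ and $x_3=1$. The face $x_2=0$ is a switch of type $\{1,3\}$, and its two edges of color 1 lie one on each $(1,2)$-cycle. Applying it removes the edges $\{000,100\}$ and $\{001,101\}$ from $M_1$ and adds $\{000,001\}$ and $\{100,101\}$. The two 4-cycles merge into the Hamilton cycle
\[
000,\ 001,\ 011,\ 111,\ 101,\ 100,\ 110,\ 010 ,
\]
whose edges have colors $1,2,1,2,\dots$. By the symmetry between coordinates 1 and 3, the same switch merges the two $(2,3)$-cycles, while the edge set $M_1\cup M_3$ does not change. This gives $2=\lfloor 9/4\rfloor$ Hamiltonian pairs. Now apply also the opposite face $x_2=1$, which again has one edge of color 1 on each original $(1,2)$-cycle. Colors 1 and 3 are then interchanged everywhere, and $M_1\cup M_2$ falls back into two 4-cycles. One link between two cycles merges them; a second link can undo the first.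
\end{example}

To keep track of links, let $\mathcal S$ be a set of pairwise edge-disjoint switches of a coloring $\{M_i\}$, and let $\{M_i'\}$ be the coloring obtained by applying all of them. For $p\ne q$ let $\Gamma_{pq}$ be the multigraph whose nodes are the $(p,q)$-cycles of the original coloring $\{M_i\}$, with one edge for each $S\in\mathcal S$ whose type contains exactly one color $a$ from $\{p,q\}$. This edge joins the nodes containing the two $a$-colored edges of $S$, and is a loop if they coincide. We say that $S$ \emph{touches} these nodes.

\begin{lemma}\label{lem:switch}
If a connected component of $\Gamma_{pq}$ is a tree, then the union of the vertex sets of its nodes is the vertex set of a single cycle of $M'_p\cup M'_q$.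
\end{lemma}

\begin{proof}
Apply the switches one at a time. By edge-disjointness the edges of a switch still have their original colors when its turn comes. A switch of type $\{p,q\}$, or of type disjoint from $\{p,q\}$, does not change the set of edges colored $p$ or $q$, so only the switches that give edges of $\Gamma_{pq}$ matter. At each stage consider the graph on all nodes formed by the edges of $\Gamma_{pq}$ applied so far, and for a component $C$ let $V(C)$ be the union of the vertex sets of its nodes. We claim that $V(C)$ is a union of vertex sets of current $(p,q)$-cycles, and of exactly one if $C$ is a tree. At the start every component is a single node and the claim holds.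

Apply a switch with edges $f_1,g_1,f_2,g_2$ in cyclic order, where $f_1,f_2$ have color $a\in\{p,q\}$ and lie on nodes of components $C_1,C_2$. The set of edges colored $p$ or $q$ loses $f_1,f_2$ and gains $g_1,g_2$. All four edges have both ends in $V(C_1)\cup V(C_2)$, so this set remains a union of cycles, and other components are unaffected. If the new component is a tree, then $C_1\ne C_2$ and both are trees, so $f_1$ and $f_2$ lie on cycles spanning $V(C_1)$ and $V(C_2)$. Deleting $f_1$ and $f_2$ leaves two spanning paths. The edges $g_1,g_2$ are disjoint and each joins an end of $f_1$ to an end of $f_2$, so they close the two paths into one cycle on $V(C_1)\cup V(C_2)$.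
\end{proof}

The end of Example~\ref{ex:Q3}, where $\Gamma_{12}$ is a double edge, shows that connectedness alone does not suffice.

\subsection*{The plan}
We need a coloring and a set of edge-disjoint switches such that, for every pair $pq$, one tree component of $\Gamma_{pq}$ covers almost all vertices. A switch of type $\{a,b\}$ gives an edge to $2(d-2)$ of the graphs $\Gamma_{pq}$. We choose it for the sake of one of them; in the others it is a side effect, which might close a cycle. We shall control side effects by keeping switches that serve different purposes far apart, and for this the switches must be sparse. The standard coloring is therefore a poor starting point: there each pair needs a tree with $(1-o(1))2^{d-2}$ edges, which takes at least $(1-o(1))\binom d2 2^{d-2}/(2(d-2))=(1-o(1))\,d\,2^{d-4}$ switches, and these occupy about half of the $d\,2^{d-1}$ edges of the cube. The construction has three ingredients.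
\begin{itemize}
\item \emph{Boxes.} We recolor most of the cube so that, for each pair $ij$, almost every vertex lies in a subcube of dimension $2r$, $r=\Theta(\log d)$, that is spanned by one $(i,j)$-cycle. With $2^{2r}\ge d^{32}$, few mergings remain to be made.
\item \emph{Buses.} A small part of the cube keeps the standard coloring, in which every 4-cycle is a switch. Each pair $ij$ gets its own standard subcube, whose $(i,j)$-cycles we link into a path.
\item \emph{Wires.} Each box is linked to the bus of its pair by a chain of $O(\log d)$ switches through the standard part. A path with further paths hanging from it is a tree.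
\end{itemize}

\section{A Hamilton cycle in two colors on a product of small cubes}\label{sec:blocks}

Let $G$ and $H$ be disjoint sets of $r$ directions, with $i\in G$ and $j\in H$. Inside a subcube $x+\langle G\rangle$ we may distribute the colors of $G$ according to any 1-factorization of $Q_r$, and the choice may depend on the coordinates outside $G$. We use this freedom to make one $(i,j)$-cycle run through all of $x+\langle G\cup H\rangle$. The 1-factorization of $Q_r$ that we need pairs its matchings into Hamilton cycles.

Recall that the Cartesian product $F\,\square\,F'$ has vertex set $V(F)\times V(F')$, an edge moving one coordinate along an edge of its graph and fixing the other. Thus $Q_{2r}=Q_r\,\square\,Q_r$.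

\begin{lemma}[Ringel]\label{lem:ringel}
If $r\ge2$ is a power of 2, then $Q_r$ has a 1-factorization $N_1,\dots,N_r$ such that each $N_{2u-1}\cup N_{2u}$ is a Hamilton cycle and $\{0,e_t\}\in N_t$ for all $t$.
\end{lemma}

\begin{proof}
We first show by induction that the edges of $Q_r$ decompose into Hamilton cycles. The cube $Q_2$ is a 4-cycle. If $H_1,\dots,H_{r/2}$ decompose $Q_r$, then $Q_{2r}$ is the edge-disjoint union of the spanning subgraphs $H_u\,\square\,H_u$, each a torus $C_n\,\square\,C_n$ with $n=2^r\ge4$. It suffices to split the torus into two Hamilton cycles. On $\mathbb Z_n^2$ put
\[
f_1(a,b)=\begin{cases}(a+1,b)&\text{if }a+b=0,\\(a,b+1)&\text{otherwise,}\end{cases}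
\qquad
f_2(a,b)=\begin{cases}(a,b+1)&\text{if }a+b=0,\\(a+1,b)&\text{otherwise.}\end{cases}
\]
Each map translates the diagonal $a+b=c$ onto the diagonal $a+b=c+1$, so it is a permutation and every orbit meets the diagonal $a+b=0$. Starting there, $n$ steps of $f_1$ consist of one step in $a$ and $n-1$ steps in $b$, so $f_1^n(a,-a)=(a+1,-a-1)$; in the same way $f_2^n(a,-a)=(a-1,-a+1)$. Hence the whole diagonal lies in one orbit, and $f_1,f_2$ are cyclic permutations of all $n^2$ points. Every torus edge is $\{(a,b),(a+1,b)\}$ or $\{(a,b),(a,b+1)\}$ for a unique $(a,b)$, and of the two edges leaving $(a,b)$ in this way $f_1$ uses one and $f_2$ the other. So the two Hamilton cycles decompose the torus.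

Now split each Hamilton cycle of $Q_r$ into its two perfect matchings and number these so that $N_{2u-1},N_{2u}$ come from the same cycle. The $r$ edges at $0$ lie in distinct matchings and have distinct directions, so a permutation of the coordinates achieves $\{0,e_t\}\in N_t$.
\end{proof}

Fix such a factorization. For $t\in[r]$ let $t^*$ be the partner of $t$, so $(2u-1)^*=2u$ and $(2u)^*=2u-1$. Consider $Q_r\,\square\,Q_r$ with vertices $(u,v)$, and let color $i$ move $u$ and color $j$ move $v$. If $i$ always follows $N_t$ and $j$ always follows $N_\tau$, the second use of each color undoes the first and we get 4-cycles. If instead $i$ alternates between $N_t$ and $N_{t^*}$ with the parity of $|v|$, which changes at each use of $j$, then $u$ keeps advancing along the Hamilton cycle $N_t\cup N_{t^*}$, and likewise for $v$. This gives staircases that close after one turn. Reversing the rule for $i$ at a single value of $v$ prevents them from closing early.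

\begin{lemma}\label{lem:box}
Let $r\ge2$ be a power of 2, $n=2^r$, $t,\tau\in[r]$ and $c_1,c_2\in\mathbb F_2$. On $Q_r\,\square\,Q_r$ let color $i$ move $u$ along $N_t$ if $c_1+|v|+[v=0]$ is even and along $N_{t^*}$ otherwise, and let color $j$ move $v$ along $N_\tau$ if $c_2+|u|$ is even and along $N_{\tau^*}$ otherwise. Then the two color classes form a Hamilton cycle, of length $n^2$.
\end{lemma}

\begin{proof}
Index the Hamilton cycle $N_t\cup N_{t^*}$ as $(u_a)_{a\in\mathbb Z_n}$. The parity of $|u_a|$ alternates and $n$ is even, so after a shift $|u_a|\equiv a\pmod 2$. The reversal $a\mapsto-a$ keeps this property and exchanges the matchings $\{2k,2k+1\}$ and $\{2k,2k-1\}$, so we may assume that $N_t$ acts as $a\mapsto a+(-1)^a$ and $N_{t^*}$ as $a\mapsto a-(-1)^a$. Index $N_\tau\cup N_{\tau^*}$ in the same way as $(v_b)$, and let $v_{b_0}=0$. In the coordinates $(a,b)$,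
\[
i:(a,b)\mapsto\bigl(a+(-1)^{a+b+c_1+[b=b_0]},\,b\bigr),\qquad
j:(a,b)\mapsto\bigl(a,\,b+(-1)^{a+b+c_2}\bigr).
\]
Let $U=\{(a,b):a+b\equiv c_1\pmod2\}$. Both colors match $U$ with its complement. Following $i$ and then $j$ from a point of $U$ is the permutation of $U$ given by
\[
P(a,b)=\bigl(a+1-2[b=b_0],\ b+\epsilon\bigr),\qquad \epsilon=(-1)^{c_1+c_2+1},
\]
because $a+b\equiv c_1+1$ after the first move. In $n$ iterations $b$ takes each value once, so $a$ increases $n-1$ times and decreases once: $P^n(a,b)=(a+n-2,b)=(a-2,b)$. For fixed $b$ the $n/2$ values of $a$ with $(a,b)\in U$ are permuted cyclically by $a\mapsto a-2$. An orbit of $P$ visits every row $b$ and contains all points of $U$ in it, so $P$ is a single cycle of length $n^2/2$, and the alternating cycle has length $n^2$.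
\end{proof}

\begin{example}
Take $r=2$, $n=4$, $c_1=0$, $c_2=1$, $b_0=0$, so $\epsilon=1$, and write $ab$ for $(a,b)$. The cycle climbs a staircase to the right, except in row $b=0$, where it steps to the left:
\[
11,\,21,\,22,\,32,\,33,\,03,\,00,\,30,\,31,\,01,\,02,\,12,\,13,\,23,\,20,\,10 .
\]
All 16 points appear. Without the term $[v=0]$ the walk would go from $00$ to $10$ and close after 8 steps; in general $P^n$ would be the identity, giving $n/2$ cycles of length $2n$.
\end{example}

\section{Windows and random groups}\label{sec:windows}

To use Lemma~\ref{lem:box} we partition the directions into groups of size $r$. A fixed partition serves a pair $ij$ only if $i$ and $j$ lie in different groups, and some directions will be reserved for the wires and lie in no group. So each partition fails for some pairs. The remedy is to cut the cube into regions, called windows, and to choose the partition independently at random in each. Windows must be robust, in that most vertices stay in their window when $O(\log d)$ coordinates change, and each must have small measure, so that for every pair the total measure of the failing windows is close to its mean. Slabs defined by Hamming weight are robust, since a step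 changes the weight by 1. A slab of width $d^{1/2-\delta}$ can have measure of order $d^{-\delta}$, which is not small enough, so we intersect slabs for several disjoint blocks of coordinates.

\subsection*{Parameters}
Fix $\delta\in(0,\frac12)$. From now on $d$ is large in terms of $\delta$, and implied constants depend only on $\delta$.
\begin{itemize}
\item $r$, the size of a group, is the power of 2 with $16\log d\le r<32\log d$.
\item $A,B\subset[d]$ are disjoint sets with $|A|=\lceil\log d\rceil$ and $|B|=\lceil4\log d\rceil$. The coordinates in $A$ will mark a region that contains all buses and is left standard; those in $B$ carry the address of a bus.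
\item The \emph{addresses} $\alpha_{ij}\in\mathbb F_2^B$, one for each pair, have pairwise distance at least 11. They can be chosen greedily: fewer than $d^2$ earlier addresses each exclude $\sum_{u\le10}\binom{|B|}u=O(\log^{10}d)$ words, out of $2^{|B|}\ge d^4$.
\item $\lambda=|A|+|B|+10$ bounds how far a wire and its surroundings reach from the start of the wire.
\item $m=\lceil1/\delta\rceil$ is the number of blocks and $K=\lceil d^{1/2-\delta}\rceil$ the width of a slab. Since $\lambda,r=O(\log d)$, we have $K>2\lambda+4r$.
\item $L$, the number of reserved directions, is such that $L+1$ is the largest power of 2 not exceeding $\sqrt d$. Thus $\sqrt d/2<L+1\le\sqrt d$.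
\end{itemize}

\subsection*{Windows}
Partition $[d]$ into blocks $P_1,\dots,P_m$ of sizes at least $d/(2m)$. Given offsets $\theta_b\in\{0,\dots,K-1\}$, divide with remainder:
\[
|x_{P_b}|-\theta_b=s_b(x)K+\rho_b(x),\qquad \rho_b(x)\in\{0,\dots,K-1\}.
\]
The \emph{window} of $x$ is $s(x)=(s_1(x),\dots,s_m(x))\in\mathbb Z^m$. We only consider windows that contain a vertex. Call $x$ \emph{core} if $\lambda\le\rho_b(x)<K-\lambda$ for all $b$, and \emph{deep} if $\lambda+2r\le\rho_b(x)<K-\lambda-2r$ for all $b$.

\begin{lemma}\label{lem:window}
\begin{enumerate}
\item[(a)] Changing at most $\lambda$ coordinates of a core vertex keeps it in the same window. Changing at most $2r$ coordinates of a deep vertex gives a core vertex of the same window.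
\item[(b)] The offsets can be chosen so that the fraction of vertices that are not deep is at most $m(2\lambda+4r)/K$.
\item[(c)] The fraction $\mu_s$ of vertices in window $s$ is at most $\mu:=(K\sqrt{2m/d})^m=O(1/d)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Changing $k$ coordinates changes each $|x_{P_b}|$ by at most $k$. For a core vertex and $k\le\lambda$ the number $|x_{P_b}|-\theta_b-s_bK$ therefore stays in $[0,K)$, and for a deep vertex and $k\le2r$ it stays in $[\lambda,K-\lambda)$.

(b) For fixed $x$ and $b$, the remainder $\rho_b(x)$ takes each value in $\{0,\dots,K-1\}$ once as $\theta_b$ varies, and $2\lambda+4r$ of these values violate the condition for depth. So the fraction of $x$ violating it in block $b$, averaged over $\theta_b$, is $(2\lambda+4r)/K$. Choose each $\theta_b$ to attain at most the average.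

(c) We have $\binom{2k}k4^{-k}\le(2k+1)^{-1/2}$ by induction, since $(2k+1)(2k+3)\le(2k+2)^2$, and $\binom{2k+1}{k}2^{-2k-1}=\binom{2k+2}{k+1}4^{-k-1}$. Hence $\binom n{\lfloor n/2\rfloor}\le2^n/\sqrt n$ for all $n\ge1$. For uniformly random $x$ the weights $|x_{P_b}|$ are independent, and each lies in a given set of $K$ values with probability at most $K\sqrt{2m/d}$. As $K\le2d^{1/2-\delta}$ and $\delta m\ge1$, we get $\mu=O(d^{-\delta m})=O(1/d)$.
\end{proof}

Fix offsets as in (b).

\subsection*{Groups}
A \emph{grouping} for a window $s$ consists of an $L$-element set $E_s\subset[d]\setminus(A\cup B)$ of \emph{exit directions} and a list $G_1,G_2,\dots$ of disjoint $r$-element subsets of $[d]\setminus E_s$, the \emph{groups} of $s$, that cover all but fewer than $r$ \emph{leftover} elements of $[d]\setminus E_s$. The window $s$ is \emph{good for $ij$} if $i$ and $j$ lie in two different groups, the group of $i$ contains no element of $A\setminus\{i\}$, and the group of $j$ contains no element of $A\setminus\{j\}$. Otherwise it is \emph{bad for $ij$}. Note that $i,j\notin E_s$ if $s$ is good for $ij$. The condition on $A$ makes $|x_A|$ almost constant when only coordinates in the two groups change.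

\begin{lemma}\label{lem:groups}
The groupings can be chosen so that, for every pair $ij$, the fraction of vertices lying in windows bad for $ij$ is at most $8L/d$.
\end{lemma}

\begin{proof}
Independently for each window $s$, choose $E_s$ uniformly at random, then order $[d]\setminus E_s$ uniformly at random and cut it into consecutive groups of size $r$. Fix $ij$. Each of $i,j$ lies in $E_s$ with probability at most $L/(d-|A|-|B|)$. Given $E_s$ with $i,j\notin E_s$, each of $i,j$ is leftover with probability less than $r/(d-L)$, and a given other element of $[d]\setminus E_s$ shares a group with $i$, or with $j$, with probability at most $(r-1)/(d-L-1)$ each. Therefore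
\[
\Pr(s\text{ bad for }ij)\le\frac{2L}{d-|A|-|B|}+\frac{2r}{d-L}+\frac{(2|A|+1)(r-1)}{d-L-1}\le\beta:=\frac{4L}d ,
\]
because the first term is at most $3L/d$ and the other two are $O(d^{-1}\log^2d)$, while $L=\Theta(\sqrt d)$.

We use Chernoff's bound in the following form: if $Z$ is a sum of independent random variables with values in $[0,1]$ and $\mathbb E Z\le\omega$, then $\Pr(Z\ge2\omega)\le\exp(-\omega/3)$. (Since $2^y\le1+y\le\exp y$ for $y\in[0,1]$ and $\mathbb E(1+y)\le\exp\mathbb Ey$, we get $\mathbb E\,2^Z\le\exp\omega$, and Markov's inequality gives the bound $\exp(\omega)\,4^{-\omega}\le\exp(-\omega/3)$.) Apply it to $Z=\sum_s(\mu_s/\mu)[s\text{ bad for }ij]$. The terms lie in $[0,1]$ by Lemma~\ref{lem:window}(c), and $\mathbb EZ\le\omega:=\beta/\mu=\Omega(\sqrt d)$. So $Z\ge2\omega$ has probability less than $d^{-2}$. By the union bound there is a choice with $Z<2\omega$ for all pairs, and then the bad windows of each pair have total measure $\mu Z<2\beta$.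
\end{proof}

Fix such groupings.

\subsection*{Codes}
A wire must step from a box into the standard part of the cube. So the standard part should be adjacent to every vertex of a box, yet small, and this is what a perfect code provides. Write $L=2^h-1$ and label the elements of $E_s$ bijectively by the nonzero vectors of $\mathbb F_2^h$. The \emph{Hamming code} $\mathcal C_s\subset\mathbb F_2^{E_s}$ consists of the words for which the labels of the nonzero coordinates sum to 0. Distinct codewords have distance at least 3, since their sum is a codeword and one or two distinct labels cannot sum to 0. A word outside $\mathcal C_s$ is at distance 1 from $\mathcal C_s$: change the coordinate labeled by its sum.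

\section{The initial coloring}\label{sec:initial}

A vertex $v$ in window $s$ is \emph{admissible} if
\[
\text{(a) $v$ is core,}\qquad\text{(b) }v_{E_s}\notin\mathcal C_s,\qquad\text{(c) }|v_A|\ge13 .
\]
Only edges between admissible vertices will be recolored. Condition (a) keeps a wire inside the window in which it starts, (b) leaves standard vertices for the wires, and (c) leaves them for the buses.

For a group $G$ of a window $s$, a subcube $x+\langle G\rangle$ is \emph{active} if all its vertices lie in window $s$ and are admissible. Active subcubes are pairwise edge-disjoint: for different windows they are vertex-disjoint, and within a window different groups use different directions while one group gives disjoint cosets. For a group $G=G_g$ of $s$ put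
\[
\sigma_G(x)=\sum_{t\notin G}x_t+\#\{g'>g:\ x_{G_{g'}}=0\}\pmod 2 .
\]
This does not depend on $x_G$, so it is constant on each subcube $x+\langle G\rangle$. The order of the groups ensures that, of any two groups, exactly one sees the extra term of Lemma~\ref{lem:box}.

Define the coloring $\{M_i\}$ as follows. Edges outside active subcubes are standard. In an active subcube $x+\langle G\rangle$, identify $G$ with $[r]$ in increasing order, and so the subcube with $Q_r$ through the coordinates in $G$; the $t$-th element of $G$ colors the matching $N_t$ if $\sigma_G=0$ on the subcube and $N_{t^*}$ if $\sigma_G=1$. This coloring is proper. Indeed, the active subcubes at a vertex $v$ belong to disjoint groups of $s(v)$; in each of them the edges at $v$ receive the colors of its group once each, and every other edge at $v$ has as color its direction, which lies in none of these groups.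

A vertex is \emph{quiet} if it lies in no active subcube. We record:
\begin{enumerate}
\item[(Q)] All edges at a quiet vertex are standard. If $v_{E_{s(v)}}\in\mathcal C_{s(v)}$ or $|v_A|\le12$, then $v$ is not admissible and hence quiet. If all four vertices of $v+\langle p,q\rangle$ are quiet, this coset is both a $(p,q)$-cycle and a switch of type $\{p,q\}$.
\end{enumerate}

Let $s$ be good for $ij$, with $i\in G$ and $j\in H$ for groups $G\neq H$ of $s$. A subcube $D=x+\langle G\cup H\rangle$ is an \emph{$ij$-box} if all its vertices lie in window $s$ and are admissible. A vertex lies in at most one $ij$-box, since it determines $s$, hence $G$ and $H$, hence the coset.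

\begin{lemma}\label{lem:goodbox}
No vertex of an $ij$-box $D$ is quiet, and $D$ is the vertex set of a single $(i,j)$-cycle.
\end{lemma}

\begin{proof}
All subcubes $y+\langle G\rangle$ and $y+\langle H\rangle$ with $y\in D$ are active. So no vertex of $D$ is quiet, and color $i$ moves only $u=y_G$ and color $j$ only $v=y_H$. Suppose $G$ precedes $H$ in the list of groups. The coordinates outside $G\cup H$ are constant on $D$, so $\sigma_G=c_1+|v|+[v=0]$ and $\sigma_H=c_2+|u|$ for constants $c_1,c_2$. This is the situation of Lemma~\ref{lem:box}, with $t$ and $\tau$ the positions of $i$ in $G$ and of $j$ in $H$. If $H$ precedes $G$, exchange the roles of $i$ and $j$.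
\end{proof}

\begin{lemma}\label{lem:cover}
For every pair $ij$ the fraction of vertices lying in no $ij$-box is at most
\begin{equation}\label{eq:loss}
\frac{8L}d+\frac{m(2\lambda+4r)}K+\frac1L+2^{-|A|}\sum_{u\le14}\binom{|A|}u=O(d^{-1/2+\delta}\log d).
\end{equation}
\end{lemma}

\begin{proof}
Suppose that $s=s(x)$ is good for $ij$, that $x$ is deep, $x_{E_s}\notin\mathcal C_s$ and $|x_A|\ge15$. A vertex $y\in x+\langle G\cup H\rangle$ differs from $x$ in at most $2r$ coordinates, so it is a core vertex of window $s$ by Lemma~\ref{lem:window}(a). It has $y_{E_s}=x_{E_s}$ because groups avoid $E_s$, and $|y_A|\ge13$ because $(G\cup H)\cap A\subseteq\{i,j\}$. So $x$ lies in an $ij$-box.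

It remains to bound the four ways of failing. The first two terms come from Lemmas~\ref{lem:groups} and~\ref{lem:window}(b), and the last is the fraction of $x$ with $|x_A|\le14$. For the third, let $R$ be the set of deep $x$ with $x_{E_{s(x)}}\in\mathcal C_{s(x)}$. Each $x\in R$ has $L$ neighbors $x+e_k$, $k\in E_{s(x)}$, all in the window of $x$. If $x+e_k=x'+e_{k'}$ for two such choices, then $x,x'$ have the same window $s$, agree outside $E_s$, and have $E_s$-parts that are codewords at distance at most 2; so $x=x'$ and $k=k'$. Hence $L|R|\le2^d$.

The first and third terms are $O(d^{-1/2})$, the second is $O(d^{-1/2+\delta}\log d)$, and the last is $O(d^{-1}\log^{14}d)$.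
\end{proof}

\section{Buses and wires}\label{sec:wires}

All switches in this section are switches of the initial coloring $\{M_i\}$.

\subsection*{Buses}
For a pair $ij$ the \emph{bus cube} is
\[
T_{ij}=\{x:\ x_t=0\text{ for }t\in A\setminus\{i,j\},\ \ x_t=\alpha_{ij}(t)\text{ for }t\in B\setminus\{i,j\}\}.
\]
The coordinates $i,j$ are left free, so $T_{ij}$ is a union of cosets of $\langle i,j\rangle$. Its vertices have $|x_A|\le2$ and are quiet by (Q), so these cosets are $(i,j)$-cycles. Every cube has a Hamilton path (traverse one facet, cross over, and traverse the other facet backwards). Let $w_0,w_1,\dots$ be a Hamilton path of the subcube $\{x\in T_{ij}:x_i=x_j=0\}$, with $w_{u+1}=w_u+e_{\gamma_u}$ and $\gamma_u\notin A\cup B\cup\{i,j\}$. The cosets $w_u+\langle i,j\rangle$ partition $T_{ij}$. The \emph{bus switches} of $ij$ are the 4-cycles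
\[
w_u+[u\text{ odd}]\,e_j+\langle i,\gamma_u\rangle\subset T_{ij},
\]
of type $\{i,\gamma_u\}$. The $u$-th one has one $i$-edge in $w_u+\langle i,j\rangle$ and one in $w_{u+1}+\langle i,j\rangle$, so in $\Gamma_{ij}$ the bus switches link the cosets into a path. The shift by $e_j$ makes them edge-disjoint: the coset $w_u+\langle i,j\rangle$ has two $i$-edges, and the switches numbered $u-1$ and $u$ use different ones. Their other edges are distinct as well, since setting $x_i=x_j=0$ maps them to distinct edges of the Hamilton path.

\subsection*{Wires}
For each pair $ij$ and each $ij$-box $D$, with window $s$ and groups $G\ni i$, $H\ni j$, we make one \emph{$ij$-wire} $W$. (The same subcube can be a box for several pairs; it then gets one wire for each.) The first switch of $W$ needs an edge on the cycle of $D$ that is parallel to a standard edge outside $D$, so this edge must itself be standard. Let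
\[
O_D=\{z\in D:\ z_G=0,\ \sigma_G(z)=0\}.
\]
For $z\in O_D$ the edge $\{z,z+e_i\}$ has color $i$, because $\{0,e_t\}\in N_t$ in Lemma~\ref{lem:ringel}. As $v=z_H$ runs through $\mathbb F_2^H$, the value $\sigma_G(z)$ is a constant plus $|v|$ or $|v|+[v=0]$, so $|O_D|\ge2^{r-1}-1\ge2^{r-2}$.

The wire is determined by its \emph{start} $z_0\in O_D$, chosen below. It follows a path $z_{t+1}=z_t+e_{\kappa_t}$, $0\le t<\ell$, in three phases.
\begin{itemize}
\item \emph{Exit.} $\kappa_0\in E_s$ is such that $(z_0+e_{\kappa_0})_{E_s}\in\mathcal C_s$; it exists because $z_0$ is admissible.
\item \emph{$B$-phase.} The next directions are, in increasing order, the elements of $B\setminus\{i,j\}$ at which $z_0$ differs from $\alpha_{ij}$.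
\item \emph{$A$-phase.} The last directions are, in increasing order, the elements of $A\setminus\{i,j\}$ at which $z_0$ equals 1.
\end{itemize}
The order of the last two phases matters: the wire sets the address while a large weight on $A$ keeps it away from all buses, and only then descends into the region of the buses, where the address keeps it away from the foreign ones. Put $V(W)=\{z_0,\dots,z_\ell\}$. The \emph{wire switches} are
\[
S_0=z_0+\langle i,\kappa_0\rangle,\qquad S_t=z_t+[t\text{ odd}]\,e_i+\langle j,\kappa_t\rangle\quad(1\le t\le\ell-1).
\]
The $S_t$ with $t\ge1$ use color $j$ because both $i$-edges of the last coset $z_\ell+\langle i,j\rangle$ may be taken by the bus.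

\begin{lemma}\label{lem:wire}
Let $W$ be an $ij$-wire in window $s$.
\begin{enumerate}
\item[(a)] The directions $\kappa_0,\dots,\kappa_{\ell-1}$ are distinct and not in $\{i,j\}$, only $\kappa_0$ lies in $E_s$, and $12\le\ell\le|A|+|B|+1$. The cosets $z_t+\langle i,j\rangle$ are distinct. The last one lies in $T_{ij}$ and the others are disjoint from $T_{ij}$.
\item[(b)] For $t\ge1$, every vertex obtained from $z_t$ by changing at most 3 coordinates outside $E_s$ is quiet.
\item[(c)] $S_0$ is a switch of type $\{i,\kappa_0\}$, and $S_t$ is a switch of type $\{j,\kappa_t\}$ for $t\ge1$. All their edges are standard, and all their vertices other than $z_0$ and $z_0+e_i$ are quiet. The vertices of $S_t$ lie in $(z_t+\langle i,j\rangle)\cup(z_{t+1}+\langle i,j\rangle)$, hence within distance 2 of $V(W)$.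
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first claims hold because $E_s,A,B$ are disjoint and $i,j\notin E_s$. Since $|(z_0)_A|\ge13$, the $A$-phase has at least 11 steps, so $\ell\ge12$. For $t<t'$ the difference $z_{t'}-z_t$ is a nonempty sum of distinct unit vectors outside $\langle i,j\rangle$, so the cosets differ. By construction $z_\ell\in T_{ij}$, whereas for $t<\ell$ the coordinate $\kappa_{\ell-1}\in A\setminus\{i,j\}$ of $z_t$ is still 1.

(b) Such a vertex $y$ differs from the core vertex $z_0$ in at most $|A|+|B|+1+3\le\lambda$ coordinates, so it lies in window $s$ by Lemma~\ref{lem:window}(a). Also $y_{E_s}=(z_1)_{E_s}\in\mathcal C_s$. Now use (Q).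

(c) For $t\ge1$ the vertices of $S_t$ differ from $z_t$ only in the coordinates $i,j,\kappa_t\notin E_s$, so they are quiet by (b), and (Q) applies. In $S_0$ the vertices $z_1$ and $z_1+e_i$ are quiet by (b), so the three edges meeting them are standard, and the fourth edge $\{z_0,z_0+e_i\}$ has color $i$ since $z_0\in O_D$. The last statement follows from $z_{t+1}=z_t+e_{\kappa_t}$.
\end{proof}

\subsection*{Separating the wires}
The starts are still free, and we want different wires to stay far apart. A random choice makes any one wire unlikely to come near another, but the number of wires is exponential in $d$, so we use the Lov\'asz Local Lemma in place of a union bound. It states: let $\mathcal A_1,\dots,\mathcal A_N$ be events such that each $\mathcal A_a$ is mutually independent of the events $\mathcal A_b$ with $b\notin J_a\cup\{a\}$; if there are $x_a\in[0,1)$ with $\Pr(\mathcal A_a)\le x_a\prod_{b\in J_a}(1-x_b)$ for all $a$, then with positive probability no $\mathcal A_a$ occurs.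

\begin{lemma}\label{lem:LLL}
The starts can be chosen so that $\operatorname{dist}(V(W),V(W'))\ge7$ for all wires $W\ne W'$.
\end{lemma}

\begin{proof}
Choose the starts independently, each uniformly from its set $O_D$. For distinct wires let $\mathcal A_{WW'}$ be the event $\operatorname{dist}(V(W),V(W'))\le6$. Fix a vertex $v$. If $v\in V(W')$, then the start of $W'$ differs from $v$ only in coordinates of $A\cup B$ and in at most one further coordinate, which leaves at most $(d+1)2^{|A|+|B|}$ candidates. For each candidate $y$ and each of the fewer than $d^2$ pairs, at most one box of that pair contains $y$, so at most one wire of that pair can start at $y$, and it does so with probability at most $2^{2-r}$. Hence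
\[
\sum_{W'}\Pr\bigl(v\in V(W')\bigr)\le d^2(d+1)\,2^{|A|+|B|}\,2^{2-r}.
\]
Fix $W$ and condition on its start, which determines $V(W)$ and does not affect the other wires. The set $V(W)$ has at most $|A|+|B|+2$ vertices, and a ball of radius 6 has at most $(d+1)^6$. Summing the last bound over all $v$ within distance 6 of $V(W)$ gives
\[
\sum_{W'\ne W}\Pr(\mathcal A_{WW'})\le\eta:=(|A|+|B|+2)(d+1)^7d^2\,2^{|A|+|B|}\,2^{2-r}=O(d^{-2}\log d),
\]
using $2^{|A|+|B|}\le4d^5$ and $2^{-r}\le d^{-16}$. This is where the size of $r$ is needed. Take $d$ so large that $\eta\le\frac1{16}$.

The event $\mathcal A_{WW'}$ depends only on the starts of $W$ and $W'$, so it is mutually independent of the events involving neither wire. The events $\mathcal B$ involving $W$ or $W'$ have total probability at most $2\eta\le\frac18$. With $x_{\mathcal A}=2\Pr(\mathcal A)\le\frac18$ we have $\prod_{\mathcal B}(1-x_{\mathcal B})\ge1-2\sum_{\mathcal B}\Pr(\mathcal B)\ge\frac12$, so the Local Lemma applies.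
\end{proof}

Fix such starts. The next lemma collects everything about distances that we use later. The number 7 makes the neighborhoods of radius 3 of two wires disjoint, and the distance 11 between addresses leaves 7 after discarding the four free coordinates of two pairs.

\begin{lemma}\label{lem:local}
Bus cubes of different pairs are disjoint. If $W$ is an $ij$-wire and $\operatorname{dist}(y,V(W))\le3$, then:
\begin{enumerate}
\item[(a)] $\operatorname{dist}(y,V(W'))>3$ for every wire $W'\ne W$; in particular $y$ lies on no switch of $W'$;
\item[(b)] $y\notin T_{pq}$ for every pair $pq\ne ij$;
\item[(c)] if $\operatorname{dist}(y,z_1)\le3$, then $y$ lies in no bus cube at all.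
\end{enumerate}
\end{lemma}

\begin{proof}
Let $pq\ne ij$. The addresses $\alpha_{ij}$ and $\alpha_{pq}$ differ in at least $11-4=7$ coordinates of $B\setminus\{i,j,p,q\}$. So a vertex that agrees with $\alpha_{ij}$ on $B\setminus\{i,j\}$ has distance at least 7 from $T_{pq}$. This applies to the vertices of $T_{ij}$, and to the vertices $z_t$ from the end of the $B$-phase on. Up to the end of the $B$-phase, $|(z_t)_A|=|(z_0)_A|\ge13$, while $|x_A|\le2$ on every bus cube; so these $z_t$, among them $z_1$, have distance at least 11 from every bus cube. This gives the first statement, (b) and (c). Part (a) follows from Lemma~\ref{lem:LLL}, since $3+3<7$, and from Lemma~\ref{lem:wire}(c).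
\end{proof}

\begin{lemma}\label{lem:disjoint}
The bus switches and wire switches of all pairs are pairwise edge-disjoint.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:wire}(c) and~\ref{lem:local}, switches of two different wires, of a wire and the bus of another pair, or of two different buses have no common vertex. Switches of one bus were treated above. Within an $ij$-wire, the directions $\kappa_t$ are distinct and differ from $i,j$, and only $S_0$ has $i$-edges, so only $j$-edges could be shared. For $t\ge1$ the switch $S_t$ has one $j$-edge in $z_t+\langle i,j\rangle$ and one in $z_{t+1}+\langle i,j\rangle$. These cosets are distinct for distinct indices, and in $z_{t+1}+\langle i,j\rangle$ the $j$-edges of $S_t$ and $S_{t+1}$ differ by the shift $e_i$. Finally, consider an $ij$-wire and the bus of $ij$. By Lemma~\ref{lem:wire}(a),(c), only $S_{\ell-1}$ meets $T_{ij}$, and only in $z_\ell+\langle i,j\rangle$. As $\ell-1\ge1$, its edge inside this coset has direction $j$, while bus switches use the directions $i$ and $\gamma_u\ne j$.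
\end{proof}

\section{The tree of a pair}\label{sec:tree}

Let $\mathcal S$ be the set of all bus and wire switches, let $\{M_i'\}$ be the coloring obtained from $\{M_i\}$ by applying them, and let $\Gamma_{pq}$ be the graphs of Section~\ref{sec:switch}. Separation shields the bus and the wires of a pair $pq$ from side effects. It cannot shield the boxes, which fill almost the whole cube: wires of other pairs start inside them. The point is that such a wire leaves the box at its first step, and what it attaches to the box in $\Gamma_{pq}$ is a dead end (Figure~\ref{fig:tree}).

\begin{figure}[ht]
\centering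
\begin{tikzpicture}[scale=0.85]
\draw (0,0)--(10,0);
\foreach \x in {0,...,10} \fill (\x,0) circle (2pt);
\foreach \x in {2,7} {
  \draw (\x,0)--(\x,2.6);
  \foreach \y in {0.65,1.3,1.95} \fill (\x,\y) circle (2pt);
}
\draw (1.3,2.6) rectangle (2.7,3.5);
\draw (6.3,2.6) rectangle (7.7,3.5);
\node at (2,3.05) {$D$};
\node at (7,3.05) {$D'$};
\draw (2.7,3.05)--(4.5,3.05);
\draw (7.7,3.05)--(8.6,3.05);
\foreach \x in {3.6,4.5,8.6} \draw[fill=white] (\x,3.05) circle (2.5pt);
\node[above] at (3.6,3.1) {$Y$};
\node[above] at (4.5,3.1) {$Y'$};
\node[above] at (8.6,3.1) {$Y$};
\node[below] at (5,-0.1) {bus: the cosets of $\langle p,q\rangle$ in $T_{pq}$};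
\node[right] at (2.1,1.3) {wire of $D$};
\node[right] at (7.1,1.3) {wire of $D'$};
\end{tikzpicture}
\caption{The component of $\Gamma_{pq}$ that contains the boxes. Nodes are $(p,q)$-cycles of the initial coloring and lines are switches. Rectangles are cycles spanning $pq$-boxes; dots are 4-cycles. The black dots form the bus and the wires of the pair $pq$. A wire of another pair that starts in a box can attach a path of one or two white dots.}
\label{fig:tree}
\end{figure}

\begin{proposition}\label{prop:tree}
For every pair $pq$, the cycles spanning the $pq$-boxes lie in one component of $\Gamma_{pq}$, and this component is a tree.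
\end{proposition}

\begin{proof}
Call the switches of the $pq$-bus and of the $pq$-wires \emph{own} and all others \emph{foreign}. Let $X$ consist of the following nodes of $\Gamma_{pq}$:
\begin{enumerate}
\item[(i)] the cosets of $\langle p,q\rangle$ in $T_{pq}$;
\item[(ii)] for each $pq$-wire, the cosets $z_t+\langle p,q\rangle$ with $1\le t\le\ell-1$, which are $(p,q)$-cycles by Lemma~\ref{lem:wire}(b) and (Q);
\item[(iii)] the cycle spanning each $pq$-box, which we denote by the letter of the box.
\end{enumerate}

\emph{Step 1: the own switches form a tree on $X$.} The listed nodes are distinct. Nodes (i) and (ii) consist of quiet vertices and nodes (iii) do not; nodes (ii) are disjoint from $T_{pq}$ and distinct within a wire by Lemma~\ref{lem:wire}(a), and distinct for different wires by Lemma~\ref{lem:local}(a). The own switches have types $\{p,\gamma_u\}$, $\{p,\kappa_0\}$, $\{q,\kappa_t\}$ with second entries outside $\{p,q\}$, so each gives one edge of $\Gamma_{pq}$. The bus gives a path through all nodes (i). In the wire of a box $D$, the $p$-edges of $S_0$ lie on $D$ and on $z_1+\langle p,q\rangle$, and for $t\ge1$ the $q$-edges of $S_t$ lie on $z_t+\langle p,q\rangle$ and $z_{t+1}+\langle p,q\rangle$.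 So the wire gives a path from $D$ through its nodes (ii) to a node (i). Different $pq$-wires have different boxes and different nodes (ii), so the union of all these paths is a tree with node set $X$.

\emph{Step 2: no foreign switch touches a node (i) or (ii).} A switch touching a node has a vertex $y$ on it. If $y\in T_{pq}$, then $y$ lies in no other bus cube, and on no switch of a wire of another pair by Lemmas~\ref{lem:wire}(c) and~\ref{lem:local}(b). If $y$ lies on a node (ii) of a $pq$-wire $W$, then $\operatorname{dist}(y,V(W))\le2$, so by Lemma~\ref{lem:local}(a),(b) it lies on no switch of another wire and in no other bus cube.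

\emph{Step 3: foreign switches touching a box.} Let $D$ be a $pq$-box in window $s$, touched by a foreign switch. This switch has an edge of color $p$ or $q$ with both ends in $D$, so neither end is quiet. Bus vertices are quiet, so by Lemma~\ref{lem:wire}(c) the switch is $S_0$ of some $ij$-wire $W$ with $ij\ne pq$, and the edge is $\{z_0,z_0+e_i\}$, of color $i\in\{p,q\}$. From here on $z_t,\kappa_t,S_t$ refer to $W$. Write $\{p,q\}=\{i,h\}$. Then $j\notin\{p,q\}$, since otherwise $ij=pq$. The window of $W$ is $s$ because $z_0\in D$, and $s$ is good for both $pq$ and $ij$, so $p,q,j\notin E_s$ while $\kappa_0\in E_s$. Put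
\[
Y=z_1+\langle p,q\rangle,\qquad Y'=z_1+e_j+\langle p,q\rangle .
\]
These cosets are different, and their vertices arise from $z_1$ by changing at most 3 coordinates outside $E_s$. By Lemma~\ref{lem:wire}(b) and (Q) they are nodes of $\Gamma_{pq}$ consisting of quiet vertices, so they are not nodes (iii). By Lemma~\ref{lem:local}(c) they meet no bus cube, so they are not nodes (i) and no bus switch touches them. By Lemma~\ref{lem:local}(a) no switch of another wire touches them, and they are not nodes (ii), since a node (ii) contains a vertex of $V(W'')$ for a $pq$-wire $W''\neq W$. Thus $Y,Y'\notin X$, and only switches of $W$ can touch them.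

Which switches of $W$ give edges of $\Gamma_{pq}$? The switch $S_0$, of type $\{i,\kappa_0\}$ with $\kappa_0\notin\{p,q\}$, does; its second $i$-edge is $\{z_1,z_1+e_i\}$, so it joins $D$ to $Y$. For $t\ge1$ the type is $\{j,\kappa_t\}$ with $j\notin\{p,q\}$ and $\kappa_t\ne i$, so $S_t$ gives an edge only if $\kappa_t=h$, which happens for at most one $t$. Its two $h$-edges then lie in $z_t+\langle p,q\rangle$ and $z_t+e_j+\langle p,q\rangle$. If $t=1$, these cosets are $Y$ and $Y'$. If $t\ge2$, then $z_t-z_1=e_{\kappa_1}+\dots+e_{\kappa_{t-1}}$ is a nonempty sum of distinct unit vectors with directions outside $\{i,j,h\}$, so neither coset equals $Y$. Hence either $Y$ is a leaf attached to $D$ (if $\kappa_1\ne h$), or $D,Y,Y'$ is a path, $S_1$ is the only switch touching $Y'$, and $Y'$ is a leaf (if $\kappa_1=h$).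

So each foreign switch touching a box attaches to it a path of one or two nodes outside $X$, and no further edge of $\Gamma_{pq}$ meets these nodes. All their vertices are within distance 3 of $V(W)$, so by Lemma~\ref{lem:local}(a) different wires $W$ attach different nodes. By Steps 1--3 the component containing $X$ is the tree of Step 1 with disjoint pendant paths added, which is a tree.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:disjoint}, Lemma~\ref{lem:switch} applies to $\mathcal S$. Together with Proposition~\ref{prop:tree} it shows that, for every pair $pq$, all vertices of all $pq$-boxes lie on one cycle of $M'_p\cup M'_q$. By Lemma~\ref{lem:cover} this cycle has length at least $(1-O(d^{-1/2+\delta}\log d))2^d$, with a constant depending only on $\delta$, for all $d$ large in terms of $\delta$. Carrying out the construction with $\delta/2$ in place of $\delta$ and using $\log d=O(d^{\delta/2})$ gives the theorem.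
\end{proof}

\begin{remark}
The terms of \eqref{eq:loss} show where the exponent comes from. With $L$ exit directions we lose a fraction of order $L/d$, where $i$ or $j$ is an exit direction, and a fraction up to $1/L$, where the vertex carries a codeword; the two bounds balance at $L\approx\sqrt d$. The boundaries of the windows cost $O(K^{-1}\log d)$, and the bound $\mu=(K\sqrt{2m/d})^m$ on their measure is small only if $K$ is below $\sqrt d$, which accounts for $\delta$. We make no claim that the exponent $-\frac12$ is optimal.
\end{remark}

\begin{thebibliography}{1}
\bibitem{Behague}
Natalie C. Behague, \emph{Semi-perfect 1-Factorizations of the Hypercube}, arXiv:1811.06389 (2018).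
\end{thebibliography}
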